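# Norm density of $VN(G)^*\square VN(G)$ in $VN(G)$ and amenability

## 1. The Fourier algebra, the group von Neumann algebra, amenability

Throughout, $G$ is a locally compact group with left Haar measure $dx$; $|E|$ is the Haar measure of $E$, and the modular function $\Delta$ is normalized by $d(xa)=\Delta(a)\,dx$, so that $\int F(xa)\,dx=\Delta(a)^{-1}\int F(x)\,dx$ and $\int F(x^{-1})\,dx=\int F(x)\Delta(x)^{-1}dx$. Inner products are linear in the first variable. The left regular representation on $L^2(G)$ is $(\lambda(x)\alpha)(s)=\alpha(x^{-1}s)$, and $\lambda(\mu)=\int\lambda(x)\,d\mu(x)$ for a finite measure $\mu$; for $k\in L^1(G)$ we write $\lambda(k)=\int k(x)\lambda(x)\,dx$.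

**Definition 1.** $VN(G)$ is the von Neumann algebra generated by $\lambda(G)$ on $L^2(G)$; $C^*_r(G)$ is the norm closure of $\lambda(L^1(G))$. For $\alpha,\beta\in L^2(G)$ put $\omega_{\alpha,\beta}(f)=\langle f\alpha,\beta\rangle$ for $f\in VN(G)$. The Fourier algebra $A(G)$ is the set of functions $x\mapsto\langle\lambda(x)\alpha,\beta\rangle$ on $G$.

We use Eymard's description of $A(G)$. It is a Banach algebra under pointwise multiplication, and it is the predual of $VN(G)$: the function $x\mapsto\langle\lambda(x)\alpha,\beta\rangle$ is identified with the functional $\omega_{\alpha,\beta}$, the norm $\|a\|_A$ is the norm of this functional, and $VN(G)=A(G)^*$. So $\langle\lambda(x),a\rangle=a(x)$ and $\langle\lambda(k),a\rangle=\int k\,a\,dx$. Moreover one can choose $\alpha,\beta$ with $a=\omega_{\alpha,\beta}$ and $\|\alpha\|\,\|\beta\|=\|a\|_A$. The linear span of $\lambda(G)$ and the algebra $C_r^*(G)$ are both weak* dense in $VN(G)$. A *normal* functional on $VN(G)$ is a weak* continuous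 one; two normal functionals that agree on $\lambda(G)$ are equal.

*Example.* Let $G=\mathbb Z$. The Fourier transform turns $\lambda(n)$ into multiplication by $e^{int}$ on $L^2(\mathbb T)$. So $VN(\mathbb Z)=L^\infty(\mathbb T)$, its predual is $L^1(\mathbb T)$, and $A\in L^1(\mathbb T)$ corresponds to the function $a(n)=\int e^{int}A(t)\,dt$. Pointwise products $ab$ correspond to convolutions $A*B$.

*Example.* If $G$ is discrete, then $1_{\{x\}}=\omega_{\delta_e,\delta_x}$ lies in $A(G)$. More generally, every $b\in\ell^2(G)$ lies in $A(G)$ and $\|b\|_A\le\|b\|_2$, because $b(x)=\langle\lambda(x)\delta_e,\overline b\rangle$.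

*Example.* For every $G$ and every compact $K\subset G$ there is $c\in A(G)$ with $c=1$ on $K$. Take a compact neighborhood $U$ of $e$ and $c(x)=|U|^{-1}\langle\lambda(x)1_U,1_{KU}\rangle=|U|^{-1}|xU\cap KU|$.

**Definition 2.** A mean on $L^\infty(G)$ is a positive functional $m$ with $m(1)=1$. The group $G$ is amenable if there is a mean with $m({}_y\phi)=m(\phi)$ for all $y\in G$ and $\phi\in L^\infty(G)$, where ${}_y\phi(s)=\phi(ys)$.

*Example.* Compact groups are amenable (integrate against normalized Haar measure). A free group on at least two generators, discrete, is not. Indeed, let $B_x$ be the set of reduced words starting with the letter $x$. For each of two free generators $a,b$ we have $G=B_a\cup aB_{a^{-1}}=B_b\cup bB_{b^{-1}}$. An invariant mean would give $m(B_a)+m(B_{a^{-1}})\ge1$ and $m(B_b)+m(B_{b^{-1}})\ge1$, although these four sets are disjoint.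

## 2. Module actions and multiplier norms

**Definition 3.** For $f\in VN(G)$ and $a\in A(G)$, define $f\square a\in VN(G)$ by $\langle f\square a,b\rangle=\langle f,ab\rangle$ for $b\in A(G)$. For $m\in VN(G)^*=A(G)^{**}$ and $f\in VN(G)$, define $m\square f\in VN(G)$ by $\langle m\square f,a\rangle=\langle m,f\square a\rangle$ for $a\in A(G)$. For $\psi,m\in A(G)^{**}$ put $\langle\psi\square m,f\rangle=\langle\psi,m\square f\rangle$. Let
$$V=\langle VN(G)^*\square VN(G)\rangle$$
be the linear span of all $m\square f$. Overlines denote norm closure in $VN(G)$.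

*Example.* We have $\lambda(x)\square a=a(x)\lambda(x)$, hence $m\square\lambda(x)=\langle m,\lambda(x)\rangle\lambda(x)$. For $c\in A(G)$, $\langle c\square f,a\rangle=\langle f\square a,c\rangle=\langle f,ac\rangle$, so $c\square f=f\square c$. For $b,c\in A(G)$ the element $b\square c$ is the pointwise product $bc$.

*Example.* For $G=\mathbb Z$, writing $A\in L^1(\mathbb T)$ for the element corresponding to $a$, we get $(f\square a)(s)=\int f(t)A(t-s)\,dt$, a continuous function. So the elements $f\square a$ only reach $C(\mathbb T)$. Now let $E$ be a weak* cluster point of the Fejér kernels in $L^\infty(\mathbb T)^*$. Then $\langle E\square f,a\rangle=\langle E,f\square a\rangle=(f\square a)(0)=\int fA=\langle f,a\rangle$, so $E\square f=f$. Allowing $m$ in the large space $VN(G)^*$ matters.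

**Definition 4.** For $a\in A(G)$ let $M_a:VN(G)\to VN(G)$, $M_af=f\square a$. Put
$$\|a\|_M=\|M_a\|=\sup\{\|ab\|_A:\|b\|_A\le1\},\qquad \|a\|_{cb}=\|M_a\|_{cb}=\sup_d\big\|[f_{ij}]\mapsto[M_af_{ij}]\big\|_{M_d(VN(G))\to M_d(VN(G))},$$
where $M_d(VN(G))$ acts on $L^2(G;\mathbb C^d)$. Put
$$D_{cb}=\{f\in VN(G):\ \exists\,C\ \ \forall a\in A(G)\quad|\langle f,a\rangle|\le C\|a\|_{cb}\}.$$

*Example.* For every $x$, $|a(x)|=\|M_a\lambda(x)\|\le\|a\|_M\le\|a\|_{cb}$. Hence $\lambda(x)\in D_{cb}$ with $C=1$. If $G$ is discrete, $M_{1_{\{x\}}}f=\langle f\delta_e,\delta_x\rangle\lambda(x)$, and the same formula on matrices shows $\|1_{\{x\}}\|_{cb}\le1$. So here $\|1_{\{x\}}\|_M=\|1_{\{x\}}\|_{cb}=\|1_{\{x\}}\|_A=1$.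

Two formulas will be used again and again. The first only unwinds definitions: if $f=[f_{ij}]\in M_d(VN(G))$ and $\alpha,\beta\in L^2(G;\mathbb C^d)$, then
$$\langle[M_af_{ij}]\alpha,\beta\rangle=\sum_{i,j}\langle M_af_{ij},\omega_{\alpha_j,\beta_i}\rangle=\sum_{i,j}\langle f_{ij},\,a\,\omega_{\alpha_j,\beta_i}\rangle.\tag{1}$$
The second comes from Fell absorption. Let $(W\Phi)(s,r)=\Phi(s,sr)$ on $L^2(G\times G)$, a unitary by left invariance. Both $W(\lambda(x)\otimes\lambda(x))\Phi$ and $(\lambda(x)\otimes1)W\Phi$ are the function $(s,r)\mapsto\Phi(x^{-1}s,x^{-1}sr)$, so $\lambda(x)\otimes\lambda(x)=W^*(\lambda(x)\otimes1)W$. Let $a=\omega_{\xi,\eta}$. Then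
$$\langle f,a\,\omega_{\alpha,\beta}\rangle=\big\langle(f\otimes1)\,W(\xi\otimes\alpha),\,W(\eta\otimes\beta)\big\rangle\qquad(f\in VN(G)),\tag{2}$$
because both sides are normal in $f$ and for $f=\lambda(x)$ both equal $\langle\lambda(x)\xi,\eta\rangle\langle\lambda(x)\alpha,\beta\rangle$.

Summing (2) over matrix entries, (1) equals $\sum_{i,j}\langle(f_{ij}\otimes1)W(\xi\otimes\alpha_j),W(\eta\otimes\beta_i)\rangle$, which is at most $\|f\|\,\|\xi\|\,\|\eta\|\,\|\alpha\|\,\|\beta\|$ in modulus. Choosing $\|\xi\|\|\eta\|=\|a\|_A$ we obtain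
$$\|a\|_M\le\|a\|_{cb}\le\|a\|_A.\tag{3}$$
Finally, for $m\in VN(G)^*$, $f\in VN(G)$, $a\in A(G)$,
$$|\langle m\square f,a\rangle|=|\langle m,f\square a\rangle|\le\|m\|\,\|f\|\,\|a\|_M\le\|m\|\,\|f\|\,\|a\|_{cb},\tag{4}$$
so $V\subset D_{cb}$.

## 3. When is $V$ norm dense in $VN(G)$?

Problem 1 of Denis Poulin, "Characterization of amenability by a factorization property of the group von Neumann algebra", arXiv:1108.3020 (2011), asks: does $\overline{\langle VN(G)^*\square VN(G)\rangle}=VN(G)$ imply that $G$ is amenable? In words: if finite sums of elements $m\square f$ come norm-close to everything in $VN(G)$, must $G$ carry an invariant mean? The answer is yes, and more is true.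

**Theorem.** For a locally compact group $G$ the following are equivalent:

* (a) $G$ is amenable;
* (b) there is one $E\in VN(G)^*$ with $E\square f=f$ for all $f\in VN(G)$;
* (c) $\overline V=VN(G)$;
* (d) $\overline{D_{cb}}=VN(G)$;
* (e) $0$ is the only $\psi\in A(G)^{**}$ with $\psi\square m=0$ for all $m\in A(G)^{**}$;
* (f) $\|\cdot\|_{cb}$ and $\|\cdot\|_A$ are equivalent on $A(G)$.

If $G$ is not amenable, then $\{\psi:\psi\square A(G)^{**}=0\}\supset D_{cb}^\perp$ contains an isometric copy of $\ell^1(\beta\mathbb N\setminus\mathbb N)$, and $VN(G)/\overline{D_{cb}}$ (hence also $VN(G)/\overline V$) maps onto $\ell^\infty$; in particular it is nonseparable.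

Here $\beta\mathbb N\setminus\mathbb N$ is the set of free ultrafilters on $\mathbb N$, and $\ell^1$ of it is taken over this set as an index set. The implication (c)$\Rightarrow$(a) is the question.

If $G$ is compact, then $1\in A(G)$ and $1\square f=f$, so $V=VN(G)$. For $G=\mathbb Z$ the Fejér functional $E$ of Section 2 gives the same. For arbitrary $G$, $V$ is never small: given $k\in C_c(G)$, choose $c\in A(G)$ with $c=1$ on $\operatorname{supp}k$; then $\langle\lambda(k)\square c,b\rangle=\int kcb\,dx=\langle\lambda(k),b\rangle$, so $\lambda(k)=c\square\lambda(k)\in V$. Hence $C^*_r(G)\subset\overline V$ always, and $V$ is always weak* dense. Only the norm topology can see anything.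

The first thing to try is to build an invariant mean, or a bounded approximate identity of $A(G)$, out of (c). From (b) this works: by Goldstine's theorem there is a bounded net $u_i\in A(G)$ with $u_i\to E$ weak*, so $\langle f,au_i\rangle=\langle f\square a,u_i\rangle\to\langle E,f\square a\rangle=\langle f,a\rangle$. Thus $au_i\to a$ weakly; convex combinations then give a bounded approximate identity, and Leptin's theorem in its usual two-sided form says $G$ is amenable. From (c) the argument stops at its first line. A given $f$ is only approximated by sums $\sum_jm_j\square f_j$ in which the $m_j$, the $f_j$, and their number depend on $f$ and on the error; nothing bounds $\sum_j\|m_j\|\|f_j\|$, and no single functional is in sight.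

So we argue by contraposition: assume $G$ is not amenable and look for an element of $VN(G)$ at positive distance from $\overline V$. Inequality (4) suggests where to look: find $a_n\in A(G)$ with $\|a_n\|_A\approx1$ and $\|a_n\|_{cb}\to0$. We now try this on a free group.

## 4. Tools for discrete groups, and the free group on infinitely many generators

Let $G$ be discrete in this section, and $M=VN(G)$. Put $\tau(f)=\langle f\delta_e,\delta_e\rangle$, a faithful normal tracial state on $M$, and $\|w\|_p=\tau(|w|^p)^{1/p}$. (For $G=\mathbb Z$, $\tau$ is $\int_{\mathbb T}$ and these are the usual $L^p$ norms.) For $w\in M$ let $\Omega_w(f)=\tau(fw)$. Then $\Omega_w\in A(G)$ and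
$$\|\Omega_w\|_A=\|w\|_1,\qquad\Omega_w(x)=w(x^{-1})\ \text{ if }\ w=\sum_gw(g)\lambda(g)\text{ is a finite sum}.\tag{5}$$
Indeed, with polar decomposition $w=u|w|$ we have $|\tau(fu|w|)|\le\|f\|\,\tau(|w|)$, with equality at $f=u^*$; and $\Omega_w(x)=\tau(\lambda(x)w)$.

**Lemma 1.** Let $a$ have finite support on the discrete group $G$, let $P\subset G\times G$, and put $K_1(s,t)=a(st^{-1})1_P(s,t)$, $K_2(s,t)=a(st^{-1})-K_1(s,t)$. If $\sum_t|K_1(s,t)|^2\le\kappa$ for all $s$ and $\sum_s|K_2(s,t)|^2\le\kappa$ for all $t$, then $\|a\|_{cb}\le2\sqrt\kappa$.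

*Proof.* **Step 1: write (1) as a double sum.** Let $f\in M_d(VN(G))$ with $\|f\|\le1$, and let $\alpha,\beta\in\ell^2(G;\mathbb C^d)$ be unit vectors. Let $f_{s,t}\in M_d$ be the block of $f$ at $(s,t)$, with entries $\langle f_{ij}\delta_t,\delta_s\rangle$. Since the $f_{ij}$ commute with right translations, $f_{s,t}=\hat f(st^{-1})$ with $\hat f(x)_{ij}=\langle f_{ij}\delta_e,\delta_x\rangle$. As $1_{\{x\}}=\omega_{\delta_e,\delta_x}$, we have $\langle f_{ij},b\rangle=\sum_xb(x)\hat f(x)_{ij}$ for $b$ of finite support. Apply this to $b=a\,\omega_{\alpha_j,\beta_i}$, where $\omega_{\alpha_j,\beta_i}(x)=\sum_s\alpha_j(x^{-1}s)\overline{\beta_i(s)}$, and put $t=x^{-1}s$. Then (1) equals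
$$\sum_{s,t}a(st^{-1})\,\langle f_{s,t}\alpha(t),\beta(s)\rangle .$$
The sum converges absolutely: for each of the finitely many $z$ in the support of $a$, the terms with $s=zt$ add up in modulus to at most $|a(z)|\sum_t|\alpha(t)||\beta(zt)|\le|a(z)|$.

**Step 2: bound the two halves, each by Cauchy–Schwarz in its own direction.** With $\beta_t(s)=\overline{K_1(s,t)}\beta(s)$, the $K_1$-part is
$$\Big|\sum_t\langle f(\alpha(t)\delta_t),\beta_t\rangle\Big|\le\Big(\sum_t|\alpha(t)|^2\Big)^{1/2}\Big(\sum_s|\beta(s)|^2\sum_t|K_1(s,t)|^2\Big)^{1/2}\le\sqrt\kappa.$$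
With $\alpha^s(t)=K_2(s,t)\alpha(t)$, the $K_2$-part is
$$\Big|\sum_s\langle f\alpha^s,\beta(s)\delta_s\rangle\Big|\le\Big(\sum_t|\alpha(t)|^2\sum_s|K_2(s,t)|^2\Big)^{1/2}\Big(\sum_s|\beta(s)|^2\Big)^{1/2}\le\sqrt\kappa.\qquad\square$$

**Lemma 2.** Let $e\in M$ be a projection, $t=\tau(e)>0$, and $p$ a finitely supported probability on $G$. There are signs $\varepsilon_z$ such that $y=\sum_z\varepsilon_z\sqrt{p(z)}\,\lambda(z)$ satisfies $\|ey\|_1\ge t/\sqrt3$.

*Proof.* Take independent uniform signs. **Step 1: the second moment.** Since $\mathbb E\,yy^*=\sum_zp(z)1=1$, we get $\mathbb E\|ey\|_2^2=\mathbb E\,\tau(y^*ey)=\mathbb E\,\tau(eyy^*)=t$.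

**Step 2: the fourth moment.** We have $\|ey\|_4^4=\tau(y^*ey\,y^*ey)=\tau(eyy^*eyy^*)$. Expand over quadruples $(z_1,z_2,z_3,z_4)$: the term is
$$\mathbb E[\varepsilon_{z_1}\varepsilon_{z_2}\varepsilon_{z_3}\varepsilon_{z_4}]\sqrt{p(z_1)p(z_2)p(z_3)p(z_4)}\;\tau\big(e\lambda(z_1)\lambda(z_2)^*e\lambda(z_3)\lambda(z_4)^*\big).$$
Only quadruples with $z_1=z_2,\ z_3=z_4$, or $z_1=z_4,\ z_2=z_3$, or $z_1=z_3,\ z_2=z_4$ contribute. For unitaries $u,u'$ we have $|\tau(eueu')|\le\tau(e)\|ueu'\|\le t$. So in each of the three classes the moduli of the terms add up to at most $t\sum_{z,z'}p(z)p(z')=t$, and $\mathbb E\|ey\|_4^4\le3t$.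

**Step 3: interpolate down to the first moment.** Hölder's inequality for the spectral distribution of $|w|$ gives $\|w\|_2^2\le\|w\|_1^{2/3}(\|w\|_4^4)^{1/3}$. Apply this to $w=ey$ and Hölder to the expectation: $t\le(\mathbb E\|ey\|_1)^{2/3}(3t)^{1/3}$, that is, $\mathbb E\|ey\|_1\ge t/\sqrt3$. Some choice of signs does at least as well as the mean. $\square$

Now let $F$ be the free group on generators $s_1,s_2,\dots$; call the $s_j^{\pm1}$ letters and let $|x|$ be word length. Let $S_k$ be pairwise disjoint sets of letters with $4^k$ elements, and put $a_k=2^{-k}\sum_{z\in S_k}\varepsilon_z1_{\{z\}}$ with signs $\varepsilon_z$.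

*The cb norm is small.* If $a_k(st^{-1})\ne0$ then $s=zt$ with a letter $z\in S_k$, so $|s|=|t|\pm1$. Let $P=\{|t|<|s|\}$. Given $s$, the only way to have $|z^{-1}s|<|s|$ is that $z$ is the first letter of $s$; so $\sum_t|K_1(s,t)|^2\le4^{-k}$. Given $t$, $|zt|<|t|$ forces $z^{-1}$ to be the first letter of $t$; so $\sum_s|K_2(s,t)|^2\le4^{-k}$. Lemma 1 gives $\|a_k\|_{cb}\le2\cdot2^{-k}$.

*The $A$ norm is not small.* We have $a_k=\Omega_y$ with $y=2^{-k}\sum_{z\in S_k}\varepsilon_z\lambda(z^{-1})$, so Lemma 2 with $e=1$ and $p$ uniform on $S_k^{-1}$ yields signs with $\|a_k\|_A=\|y\|_1\ge1/\sqrt3$.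

So the two norms are inequivalent on $A(F)$, and this already gives $V\ne VN(F)$: if $D_{cb}$ were all of $VN(F)$, the set $\{a:\|a\|_{cb}\le1\}$ would be weakly bounded in $A(F)$, hence bounded in $\|\cdot\|_A$ by the uniform boundedness principle. But the question is about the closure, and here this first attempt breaks down. Every $v\in\overline V$ satisfies $\langle v,a_k\rangle\to0$ — but so does every $f\in VN(F)$. Indeed $\langle f,a_k\rangle=\langle f\delta_e,\overline{a_k}\rangle$ and the $\overline{a_k}$ are orthonormal in $\ell^2(F)$, so $\langle f,a_k\rangle\to0$ by Bessel's inequality. The sequence is weakly null and cannot separate anything from $\overline V$.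

What we need is a sequence that is killed by $\|\cdot\|_{cb}$ and is as far as possible from weakly null. The model is $L^1[0,1]$: if $E_k$ are disjoint sets of positive measure, the functions $|E_k|^{-1}1_{E_k}$ span $\ell^1$ isometrically, because each carries its unit mass on its own set.

## 5. An almost isometric $\ell^1$-sequence with vanishing cb norm

**Proposition A.** If $G$ is not amenable, there are $y_n\in A(G)$ and numbers $\eta_N\to0$ ($\eta_N<1$ for large $N$) with $\|y_n\|_A\le1$, $\|y_n\|_{cb}\to0$, and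
$$\Big\|\sum_{n\ge N}d_ny_n\Big\|_A\ge(1-\eta_N)\sum_{n\ge N}|d_n|\quad\text{for all finitely supported }(d_n).\tag{6}$$

We first deduce the Theorem from Proposition A.

**Step 1: (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d), and (a)$\Rightarrow$(f).** Let $G$ be amenable. By Leptin's theorem $A(G)$ has an approximate identity $(u_i)$ bounded by $1$. Let $E$ be a weak* cluster point of $(u_i)$ in $VN(G)^*$. Since $\langle f\square a,u_i\rangle=\langle f,au_i\rangle\to\langle f,a\rangle$, we get $\langle E\square f,a\rangle=\langle E,f\square a\rangle=\langle f,a\rangle$; this is (b). Clearly (b) gives $V=VN(G)$, and (c)$\Rightarrow$(d) because $V\subset D_{cb}$. Also $\|a\|_A=\lim\|au_i\|_A\le\|a\|_M\le\|a\|_{cb}\le\|a\|_A$ by (3), which is (f), even with equality of norms.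

**Step 2: (c)$\Leftrightarrow$(e).** By definition $\psi\square m=0$ for all $m$ iff $\langle\psi,m\square f\rangle=0$ for all $m$ and $f$, i.e. iff $\psi\in V^\perp$. By Hahn–Banach, $V^\perp=0$ iff $\overline V=VN(G)$.

**Step 3: if (a) fails, then (c), (d) and (f) fail.** Take $(y_n)$ from Proposition A. If $v\in D_{cb}$, then $|\langle v,y_n\rangle|\le C\|y_n\|_{cb}\to0$. Fix $N$ with $\eta_N<1$. By (6), the $y_n$ with $n\ge N$ are linearly independent, and $\sum_{n\ge N}d_ny_n\mapsto\sum d_n$ is a functional of norm at most $(1-\eta_N)^{-1}$ on their span. Extend it by Hahn–Banach to $F\in A(G)^*=VN(G)$; then $\langle F,y_n\rangle=1$ for $n\ge N$. For $v\in D_{cb}$, since $\|y_n\|_A\le1$,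
$$\|F-v\|\ge\lim_n|\langle F-v,y_n\rangle|=1.$$
So $F\notin\overline{D_{cb}}\supset\overline V$. Also $\|y_n\|_A\ge1-\eta_N$ for $n\ge N$ while $\|y_n\|_{cb}\to0$, so (f) fails. Thus (c)$\Rightarrow$(a), (d)$\Rightarrow$(a), (f)$\Rightarrow$(a), and all six conditions are equivalent.

**Step 4: the copy of $\ell^1(\beta\mathbb N\setminus\mathbb N)$.** Assume $G$ is not amenable. For a free ultrafilter $\mathcal U$ put $\psi_{\mathcal U}(f)=\lim_{n\to\mathcal U}\langle f,y_n\rangle$. Then $\|\psi_{\mathcal U}\|\le1$ and, as in Step 3, $\psi_{\mathcal U}\in D_{cb}^\perp\subset V^\perp=\{\psi:\psi\square A(G)^{**}=0\}$. Let $\mathcal U_1,\dots,\mathcal U_k$ be distinct, choose disjoint $S_i\in\mathcal U_i$, and let $c_i\in\mathbb C$ (with $\operatorname{sgn}c=c/|c|$ for $c\neq0$ and $\operatorname{sgn}0=0$). For large $N$, (6) and Hahn–Banach give, exactly as in Step 3, $F_N\in VN(G)$ with $\|F_N\|\le(1-\eta_N)^{-1}$ such that for $n\ge N$ the number $\langle F_N,y_n\rangle$ is $\overline{\operatorname{sgn}c_i}$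 if $n\in S_i$ and $0$ if $n\notin\bigcup S_i$. Since $\mathcal U_i$ is free, it contains $S_i\cap[N,\infty)$, so $\psi_{\mathcal U_i}(F_N)=\overline{\operatorname{sgn}c_i}$ and $\sum_ic_i\psi_{\mathcal U_i}(F_N)=\sum_i|c_i|$. Letting $N\to\infty$, $\|\sum c_i\psi_{\mathcal U_i}\|\ge\sum|c_i|$; the converse inequality is clear. So $(c_{\mathcal U})\mapsto\sum c_{\mathcal U}\psi_{\mathcal U}$ is isometric on finitely supported families, and extends to an isometry of $\ell^1(\beta\mathbb N\setminus\mathbb N)$ into the norm closed space $D_{cb}^\perp$.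

**Step 5: the map onto $\ell^\infty$.** Partition $\mathbb N$ into infinite sets $S_1,S_2,\dots$, choose free ultrafilters $\mathcal U_i\ni S_i$, and put $\psi_i=\psi_{\mathcal U_i}$. As the $\psi_i$ vanish on $\overline{D_{cb}}$ and have norm at most $1$, $f\mapsto(\psi_i(f))_i$ induces a bounded map $VN(G)/\overline{D_{cb}}\to\ell^\infty$. It is onto: given $c\in\ell^\infty$ and a fixed $N$ with $\eta_N<1$, (6) and Hahn–Banach give $F\in VN(G)$ with $\langle F,y_n\rangle=c_i$ for all $i$ and all $n\in S_i$ with $n\ge N$, so $\psi_i(F)=c_i$. Since $\overline V\subset\overline{D_{cb}}$, the space $VN(G)/\overline V$ maps onto $\ell^\infty$ as well. As $\ell^\infty$ is nonseparable, so are both quotients. $\square$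

It remains to prove Proposition A. **From now on $G$ is not amenable.**

## 6. The spectral gap and superharmonic functions

In the free group, the bound on $\|a_k\|_{cb}$ came from the tree: from each vertex only one neighbor lies closer to the root. A general non-amenable group has no tree. The replacement is a positive function $h$ that drops strictly on average along a random walk.

*Example.* On the free group with $k\ge2$ generators let $\sigma$ be uniform on the $2k$ letters and $h(x)=r^{|x|}$ with $r=(2k-1)^{-1/2}$. For $x\ne e$, one letter shortens $x$ and $2k-1$ lengthen it, so $\sum_z\sigma(z)h(zx)=\frac1{2k}\big(r^{-1}+(2k-1)r\big)h(x)=\theta h(x)$ with $\theta=\sqrt{2k-1}/k<1$. At $x=e$ the average is $r\le\theta=\theta h(e)$. "Closer to the root" now reads "$h$ is larger".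

A measure $\sigma$ is *symmetric* if $\sigma(E)=\sigma(E^{-1})$. If $\mu=k\,dx$, its image $\check\mu$ under inversion has density $k(x^{-1})\Delta(x)^{-1}$, which is in $C_c(G)$ if $k$ is. In particular, if $g$ is the continuous density of a symmetric measure, then $\{g>0\}$ is a symmetric set.

**Lemma 3.** There is a symmetric probability measure $\sigma_0$ with density $g_0\in C_c(G)$, $g_0(e)>0$, and $\|\lambda(\sigma_0)\|<1$.

*Proof.* **Step 1: the condition $g_0(e)>0$ is free.** Let $\tau_0=\frac12(\mu+\check\mu)$, where $\mu$ is a probability with $C_c$ density positive at $e$. If $\sigma_0$ has all the other properties, replace it by $(1-t)\sigma_0+t\tau_0$ with $0<t<1$; the norm is at most $(1-t)\|\lambda(\sigma_0)\|+t<1$.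

**Step 2: if there is no gap, find almost invariant vectors.** Suppose $\|\lambda(\sigma)\|=1$ for all symmetric probability measures $\sigma$ with $C_c$ density. Let $f_1,\dots,f_m\in C_c(G)$ be probability densities, $\mu_i=f_i\,dx$, $\sigma=\frac1{2m}\sum(\mu_i+\check\mu_i)$, and $\delta>0$. The operator $\lambda(\sigma)$ is self-adjoint and $|\langle\lambda(\sigma)\xi,\xi\rangle|\le\langle\lambda(\sigma)|\xi|,|\xi|\rangle$. So there is a unit vector $\xi\ge0$ with
$$\tfrac12\int\|\lambda(x)\xi-\xi\|^2d\sigma(x)=1-\langle\lambda(\sigma)\xi,\xi\rangle\le\delta .$$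

**Step 3: pass to $L^1$.** For $\eta=\xi^2$, $\|\lambda(x)\eta-\eta\|_1\le\|\lambda(x)\xi-\xi\|_2\|\lambda(x)\xi+\xi\|_2\le2\|\lambda(x)\xi-\xi\|_2$. Since $\mu_i\le2m\sigma$,
$$\|f_i*\eta-\eta\|_1\le2\int\|\lambda(x)\xi-\xi\|_2\,d\mu_i\le2\Big(\int\|\lambda(x)\xi-\xi\|_2^2\,d\mu_i\Big)^{1/2}\le2(4m\delta)^{1/2}.$$

**Step 4: take a limit.** Letting the finite set grow and $\delta\to0$, we get a net of probability densities $\eta$ with $\|f*\eta-\eta\|_1\to0$ for every probability density $f\in C_c(G)$, hence for every probability density $f\in L^1(G)$. A weak* cluster point $m\in L^\infty(G)^*$ is a mean with $m(f\cdot\phi)=m(\phi)$, where $(f\cdot\phi)(s)=\int f(x)\phi(xs)\,dx$, because $\langle f*\eta,\phi\rangle=\langle\eta,f\cdot\phi\rangle$. Such an $m$ is called a topologically left invariant mean, and its existence makes $G$ amenable (Greenleaf, *Invariant Means on Topological Groups*): indeed $f\cdot{}_y\phi=(\lambda(y)f)\cdot\phi$, so $m({}_y\phi)=m((\lambda(y)f)\cdot\phi)=m(\phi)$. This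 is a contradiction. $\square$

**Lemma 4.** For every $\theta\in(0,1)$ there are a symmetric probability measure $\sigma$ with density in $C_c(G)$, a continuous $h:G\to(0,\infty)$ and a symmetric neighborhood $V_0$ of $e$ with
$$\int h(yx)\,d\sigma(y)\le\theta\,h(x),\qquad\tfrac12h(x)\le h(vx)\le2h(x)\qquad(x\in G,\ v\in V_0).$$

*Proof.* **Step 1: choose $\sigma$ and the subgroup on which its walk lives.** Let $N_0=\{g_0>0\}$, open, symmetric, containing $e$. Choose $n$ with $\|\lambda(\sigma_0)\|^n<\theta$ and put $\sigma=\sigma_0^{*n}$, which is symmetric with density $g\in C_c(G)$. A convolution $f_1*f_2(x)=\int f_1(y)f_2(y^{-1}x)\,dy$ of nonnegative $C_c$ functions is positive exactly on $\{f_1>0\}\{f_2>0\}$. So $N:=\{g>0\}=N_0^n$, and the density of $\sigma^{*m}$ is continuous and positive exactly on $N^m$. As $e\in N=N^{-1}$, the sets $N^m$ increase to an open subgroup $H$. Open subgroups are closed, so $\operatorname{supp}g\subset H$.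

**Step 2: sum the walk.** For Borel $u\ge0$ on $H$ let $Tu(x)=\int u(yx)\,d\sigma(y)$; then $T^mu(x)=\int u(yx)\,d\sigma^{*m}(y)$. By symmetry of $\sigma$, $T$ acts on $L^2(H)\subset L^2(G)$ as $\lambda(\sigma)$, so $\|T\|\le\|\lambda(\sigma)\|\le\|\lambda(\sigma_0)\|^n<\theta$. Fix $0\ne u\in C_c(H)$, $u\ge0$, and put
$$h_0=\sum_{m\ge0}\theta^{-m}T^mu,\qquad h=Th_0=\sum_{m\ge0}\theta^{-m}T^{m+1}u .$$
The first series converges in $L^2(H)$, and pointwise in $[0,\infty]$ to a representative of the same element; the second formula is monotone convergence.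

**Step 3: $0<h<\infty$, and $h$ drops by the factor $\theta$.** We have $h(x)=\int h_0(yx)g(y)\,dy<\infty$ by Cauchy–Schwarz, as $h_0(\cdot\,x)\in L^2(H)$ and $g\in L^2(H)$. Next, $T^mu(x)>0$ iff $N^mx\cap\{u>0\}\ne\emptyset$, which holds for large $m$ since $\bigcup N^m=H$; so $h>0$. Finally
$$Th=\sum_{m\ge0}\theta^{-m}T^{m+2}u=\theta\sum_{m\ge1}\theta^{-m}T^{m+1}u\le\theta h,$$
and consequently $T^mh_0=T^{m-1}h\le\theta^{m-1}h$ for $m\ge1$.

**Step 4: $h$ varies slowly under small left translations.** Let $V_1\subset H$ be a compact symmetric neighborhood of $e$ and $C=\operatorname{supp}(g)V_1$, compact in $H$. By compactness choose $m\ge1$ with $C\subset N^m$, and $\kappa>0$ such that the density of $\sigma^{*m}$ is at least $\kappa$ on $C$. For $v\in V_1$,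
$$h(vx)=\int h_0(yvx)g(y)\,dy=\int h_0(yx)\,\Delta(v)^{-1}g(yv^{-1})\,dy .$$
Both $g$ and $y\mapsto g(yv^{-1})$ vanish off $C$. By uniform continuity of $g$ and continuity of $\Delta$, given $\delta>0$ we have $|\Delta(v)^{-1}g(yv^{-1})-g(y)|\le\delta1_C(y)$ for all $y$, once $v$ is near $e$. Then
$$|h(vx)-h(x)|\le\delta\int_Ch_0(yx)\,dy\le\delta\kappa^{-1}T^mh_0(x)\le\delta\kappa^{-1}\theta^{m-1}h(x).$$
So $h$ is continuous on $H$, and taking $\delta\kappa^{-1}\theta^{m-1}\le\frac12$ gives the second inequality for $v$ in some symmetric neighborhood $V_0\subset V_1$.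

**Step 5: extend to $G$.** Write $G=\bigsqcup_cHc$ with fixed representatives $c$ and put $h(yc)=h(y)$ for $y\in H$. The cosets are open and $\operatorname{supp}\sigma\cup V_0\subset H$, so every assertion carries over from $H$ to each coset. $\square$

Note for later that the $\sigma$ just built satisfies $\|\lambda(\sigma)\|<\theta$.

## 7. Nondiscrete groups: averages of functions concentrated near points

For $z\in G$ and a unit vector $\xi\in L^2(G)$ put $a_{z,\xi}(x)=\langle\lambda(x)\xi,\lambda(z)\xi\rangle$. Then $\|a_{z,\xi}\|_A\le1$, $|a_{z,\xi}|\le1$, and $a_{z,\xi}(z)=1$. If $\xi$ is supported near $e$, then $a_{z,\xi}$ lives near $z$. The plan has two parts: averages of such functions over the steps of a walk have small cb norm (Lemma 5); and in a nondiscrete group, functions concentrated on smaller and smaller sets behave like $\ell^1$ (Lemma 6).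

**Lemma 5.** Let $\theta,\sigma,h,V_0$ be as in Lemma 4. There are $z_1,\dots,z_k\in G$ ($k\ge1$), weights $p_i\ge0$ with $\sum p_i=1$, and a neighborhood $W_0$ of $e$ such that for all unit vectors $\xi_1,\dots,\xi_k\in L^2(G)$ with compact support in $W_0$, $\big\|\sum_ip_ia_{z_i,\xi_i}\big\|_{cb}\le8\theta$.

*Proof.* **Step 1: replace $\sigma$ by finitely many points.** Let $V'$ be an open symmetric neighborhood of $e$ with $V'V'\subset V_0$. The open sets $\{y:yy_0^{-1}\in V',\ y_0^{-1}y\in V'\}$, $y_0\in\operatorname{supp}\sigma$, cover the compact set $\operatorname{supp}\sigma$. If $y,y'$ lie in one of them, then $y'y^{-1}=(y'y_0^{-1})(yy_0^{-1})^{-1}\in V_0$ and $y'^{-1}y=(y_0^{-1}y')^{-1}(y_0^{-1}y)\in V_0$. So $\operatorname{supp}\sigma$ is partitioned into finitely many nonempty Borel sets $E_i$ with $y'y^{-1},\,y'^{-1}y\in V_0$ for $y,y'\in E_i$. Pick $z_i\in E_i$ and put $p_i=\sigma(E_i)$. For $y\in E_i$, $h(z_ix)=h((z_iy^{-1})yx)\le2h(yx)$ and $h(z_i^{-1}x)=h((z_i^{-1}y)y^{-1}x)\le2h(y^{-1}x)$.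 Integrating over $E_i$, summing, and using the symmetry of $\sigma$ for the second inequality,
$$\sum_ip_ih(z_ix)\le2\theta\,h(x),\qquad\sum_ip_ih(z_i^{-1}x)\le2\theta\,h(x).\tag{7}$$
Let $W_0$ be the set of $w$ with $w^{-1}\in V_0$ and $z_iw^{-1}z_i^{-1}\in V_0$ for all $i$; it is a neighborhood of $e$.

**Step 2: write the pairing as an integral of small pieces.** Write $\alpha_r(s)=\alpha(sr)$. For $\alpha,\beta\in L^2(G)$, $z=z_i$ and $\xi=\xi_i$ we claim
$$\langle f,\,a_{z,\xi}\,\omega_{\alpha,\beta}\rangle=\int\big\langle f(\xi\alpha_r),\,(\lambda(z)\xi)\beta_r\big\rangle\,dr\qquad(f\in VN(G)).\tag{8}$$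
By (2), with $\eta=\lambda(z)\xi$, the left side is $\langle(f\otimes1)\Phi,\Psi\rangle$, where $\Phi(s,r)=\xi(s)\alpha(sr)$ and $\Psi(s,r)=\xi(z^{-1}s)\beta(sr)$. There is an open $\sigma$-compact subgroup $G_0$ containing all $z_i$ and the supports of all $\xi_i$, off which $\alpha,\beta$ vanish a.e. (the subgroup generated by a suitable $\sigma$-compact set together with a compact neighborhood of $e$). Then $\Phi,\Psi$ vanish off $G_0\times G_0$, so Fubini's theorem applies. In $L^2(G)\otimes L^2(G_0)=L^2(G_0;L^2(G))$ the element $\Phi$ is the function $r\mapsto\Phi(\cdot,r)=\xi\alpha_r$, and $\Psi$ is $r\mapsto(\lambda(z)\xi)\beta_r$. The operator $f\otimes1$ applies $f$ to each value: this is clear for finite sums of elementary tensors, and a norm convergent sequence of such sums has a subsequence converging in $L^2(G)$ for almost every $r$. This proves (8), with the integral over $G_0$.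

**Step 3: estimate with weights given by $h$.** Let $f\in M_d(VN(G))$, $\|f\|\le1$, let $\alpha,\beta\in L^2(G;\mathbb C^d)$ be unit vectors, and $a=\sum_ip_ia_{z_i,\xi_i}$. Sum (8) over matrix entries, with one $G_0$ for all components. Then (1) equals $\sum_ip_i\int\langle f(\xi_i\alpha_r),(\lambda(z_i)\xi_i)\beta_r\rangle\,dr$, which in modulus is at most
$$\sum_ip_i\int\|\xi_i\alpha_r\|\,\|(\lambda(z_i)\xi_i)\beta_r\|\,dr\le\tfrac12\sum_ip_i\int\Big[\tfrac{h(z_ir)}{h(r)}\|\xi_i\alpha_r\|^2+\tfrac{h(r)}{h(z_ir)}\|(\lambda(z_i)\xi_i)\beta_r\|^2\Big]dr.\tag{9}$$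

**Step 4: the $\alpha$-half of (9).** Here $\|\xi_i\alpha_r\|^2=\int|\xi_i(w)|^2|\alpha(wr)|^2\,dw$; for fixed $w$ substitute $x=wr$. For $w\in W_0$,
$$\frac{h(z_iw^{-1}x)}{h(w^{-1}x)}=\frac{h\big((z_iw^{-1}z_i^{-1})z_ix\big)}{h(w^{-1}x)}\le\frac{2h(z_ix)}{\frac12h(x)}=4\,\frac{h(z_ix)}{h(x)} .$$
Since $\|\xi_i\|=1$, (7) bounds this half, before the factor $\frac12$, by $4\int|\alpha(x)|^2\sum_ip_i\frac{h(z_ix)}{h(x)}\,dx\le8\theta$.

**Step 5: the $\beta$-half of (9).** With $s=z_iw$, $\|(\lambda(z_i)\xi_i)\beta_r\|^2=\int|\xi_i(w)|^2|\beta(z_iwr)|^2\,dw$; for fixed $w$ substitute $x=z_iwr$, so $r=w^{-1}z_i^{-1}x$ and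
$$\frac{h(r)}{h(z_ir)}=\frac{h(w^{-1}z_i^{-1}x)}{h(z_iw^{-1}z_i^{-1}x)}\le4\,\frac{h(z_i^{-1}x)}{h(x)} .$$
By the second inequality in (7), this half is also at most $8\theta$. So (9) is at most $\frac12(8\theta+8\theta)=8\theta$. $\square$

**Lemma 6.** Let $G$ be nondiscrete, $E\subset A(G)$ a finite-dimensional subspace, $z\in G$, $\varepsilon>0$, $U$ a neighborhood of $e$. There is a unit vector $\xi$ with compact support in $U$ such that $\|b+c\,a_{z,\xi}\|_A\ge(1-\varepsilon)(\|b\|_A+|c|)$ for all $b\in E$, $c\in\mathbb C$.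

*Proof.* **Step 1: reduce to one pair $(b,c)$.** By homogeneity it is enough to treat the compact set $\{(b,c)\in E\times\mathbb C:\|b\|+|c|=1\}$. Let $\delta=\varepsilon/5$ and take a finite $\delta$-net of it. As $\|a_{z,\xi}\|\le1$, it suffices to show: given $(b,c)$ with $\|b\|+|c|=1$, for all sufficiently small compact neighborhoods $U'$ of $e$ and all unit vectors $\xi$ supported in $U'$, $\|b+c\,a_{z,\xi}\|\ge1-4\delta$. (Then choose $U'\subset U$ good for the whole net; off the net we lose at most another $\delta$.)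

**Step 2: glue a good operator for $b$ to a unitary that is good for $a_{z,\xi}$.** By Kaplansky's density theorem choose $f\in C_r^*(G)$, $\|f\|\le1$, with $\mathrm{Re}\langle f,b\rangle\ge\|b\|-\delta$. Let $w=\omega\lambda(z)$ with $|\omega|=1$ and $\omega c=|c|$. Let $(e_i)$ be an approximate unit of $C_r^*(G)$ with $0\le e_i\le1$. Then $e_i\to1$ strongly, and $\|(1-e_i^2)^{1/2}\zeta\|^2=\|\zeta\|^2-\|e_i\zeta\|^2\to0$ for $\zeta\in L^2(G)$. Put
$$g_i=e_ife_i+(1-e_i^2)^{1/2}w(1-e_i^2)^{1/2}=R_i\begin{pmatrix}f&0\\0&w\end{pmatrix}R_i^*,\qquad R_i=\big(e_i,(1-e_i^2)^{1/2}\big).$$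
Since $R_iR_i^*=1$, $\|g_i\|\le1$. Moreover $g_i\to f$ in the weak operator topology, and $b$ is a vector functional, so $\langle g_i,b\rangle\to\langle f,b\rangle$. Fix $i$ with $\mathrm{Re}\langle g_i,b\rangle\ge\|b\|-2\delta$ and write $g=g_i$.

**Step 3: $g$ differs from $w$ by something that small sets do not see.** By functional calculus $1-(1-e_i^2)^{1/2}\in C_r^*(G)$, and $\lambda(z)C_r^*(G)\cup C_r^*(G)\lambda(z)\subset C_r^*(G)$. Multiplying out, $g=w+q$ with $q\in C_r^*(G)$. Choose $k\in C_c(G)$ with $\|q-\lambda(k)\|\le\delta$. The function $a=a_{z,\xi}$ satisfies $|a|\le1$ and vanishes off $zU'U'^{-1}$, so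
$$|\langle q,a\rangle|\le\delta+\Big|\int k\,a\,dx\Big|\le\delta+\|k\|_\infty|U'U'^{-1}|\le2\delta$$
for small $U'$. This is where nondiscreteness enters: $|\{e\}|=0$.

**Step 4: conclude.** Since $c\langle w,a\rangle=c\,\omega\,a(z)=|c|$,
$$\|b+ca\|\ge\mathrm{Re}\langle g,b+ca\rangle\ge\|b\|-2\delta+|c|-2\delta|c|\ge1-4\delta.\qquad\square$$

**Proof of Proposition A for nondiscrete $G$.** For $n\ge1$ apply Lemmas 4 and 5 with $\theta=2^{-n-3}$, obtaining points $z_{n,i}$ and weights $p_{n,i}$ ($1\le i\le k_n$), and a neighborhood $W_n$. Enumerate the pairs $(n,i)$ lexicographically as $j=1,2,\dots$. By Lemma 6 choose successively unit vectors $\xi_j$ with compact support in $W_n$ such that $a_j:=a_{z_{n,i},\xi_j}$ satisfies $\|b+ca_j\|\ge(1-2^{-j-1})(\|b\|+|c|)$ for $b\in\operatorname{span}(a_1,\dots,a_{j-1})$ and $c\in\mathbb C$. Peeling off the last term repeatedly,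
$$\Big\|\sum_{j\ge J}c_ja_j\Big\|\ge\prod_{j\ge J}(1-2^{-j-1})\sum_{j\ge J}|c_j|\ge(1-2^{-J})\sum_{j\ge J}|c_j|$$
for finitely supported $(c_j)$. Put $y_n=\sum_ip_{n,i}a_{(n,i)}$. Then $\|y_n\|_A\le1$ and, by Lemma 5, $\|y_n\|_{cb}\le8\cdot2^{-n-3}=2^{-n}$. Since $\sum_ip_{n,i}=1$ and pairs with first coordinate at least $N$ have index $j\ge N$, (6) holds with $\eta_N=2^{-N}$. $\square$

## 8. Discrete groups: random signs under small projections

Let $G$ be discrete; it is infinite, being non-amenable. The construction of Section 7 now gives nothing. In a discrete group the smallest support is $\{e\}$; with $\xi=\delta_e$ we have $a_{z,\xi}=1_{\{z\}}$, and averaging these with weights $p(z)=\sigma(\{z\})$ produces the function $p$. It has small cb norm, but by the remark after Lemma 4 also $\|p\|_A\le\|p\|_2=\|\lambda(\sigma)\delta_e\|<\theta$. Section 4 suggests $\sqrt p$ with signs instead, which keeps the $A$ norm up; but alone it led to a weakly null sequence. In the spirit of the $L^1[0,1]$ model,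 we push such elements under projections $e_k\in M=VN(G)$ of rapidly decreasing trace. Lemma 2 was stated for a general projection $e$ for this purpose: its bound $\tau(e)/\sqrt3$ does not depend on $p$. We use the notation $\tau$, $\|\cdot\|_p$, $\Omega_w$ of Section 4.

**Lemma 7.** Let $\theta,\sigma,h$ be as in Lemma 4 and $p(z)=\sigma(\{z\})$ (finitely supported, symmetric). If $|a(z)|^2=p(z)$ for all $z$, then $\|a\|_{cb}\le2\sqrt\theta$.

*Proof.* We apply Lemma 1 with $P=\{(s,t):h(t)\ge h(s)\}$ and $\kappa=\theta$. Writing $t=z^{-1}s$ and using the symmetry of $p$ with Lemma 4,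
$$\sum_t|K_1(s,t)|^2=\sum_{z:\,h(z^{-1}s)\ge h(s)}p(z)\le\sum_zp(z)\frac{h(z^{-1}s)}{h(s)}\le\theta .$$
Writing $s=zt$,
$$\sum_s|K_2(s,t)|^2=\sum_{z:\,h(zt)>h(t)}p(z)\le\sum_zp(z)\frac{h(zt)}{h(t)}\le\theta.\qquad\square$$

**Proof of Proposition A for discrete $G$.**

**Step 1: choose projections with rapidly decreasing traces.** $M$ is infinite-dimensional, since the $\lambda(x)$ are linearly independent. So it contains a sequence of nonzero pairwise orthogonal projections. (Let $B\subset M$ be a maximal abelian self-adjoint subalgebra. If $B$ is infinite-dimensional, it contains such a sequence. Otherwise $B$ is spanned by orthogonal projections $r_1,\dots,r_n$ with sum $1$; by maximality $r_iMr_i=\mathbb Cr_i$. If $0\ne v\in r_iMr_j$ and $v'\in r_iMr_j$, then $v'v^*\in\mathbb Cr_i$ and $v^*v$ is a nonzero multiple of $r_j$, so $v'\in\mathbb Cv$; hence $M=\sum r_iMr_j$ would be finite-dimensional.) Their traces are positive with sum at most $1$, so they tend to $0$. Pass to a subsequence, choosing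 the $j$-th projection so that $t_j\le2^{-j}\min_{k<j}4^{-k}t_k^2/3$. We get orthogonal projections $e_k$, $k\ge1$, with $t_k=\tau(e_k)>0$ and
$$\sum_{j>k}t_j\le4^{-k}t_k^2/3.\tag{10}$$

**Step 2: choose, in this order, $x_k$, $\theta_k$, $p_k$ and the signs.** The projection $e_k$ is not finitely supported, so it does not combine with Lemma 7 directly. We approximate it first and then choose $\theta_k$ small enough to pay for the approximation. Since $\|w\|_2=\|w\delta_e\|$, truncating $e_k\delta_e\in\ell^2(G)$ gives a finite sum $x_k=\sum_gx_k(g)\lambda(g)$ with $\|x_k-e_k\|_2\le2^{-k}t_k/\sqrt3$. Then choose $\theta_k\in(0,1)$ with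
$$\sum_g|x_k(g)|\cdot2\sqrt{\theta_k}\cdot\frac{\sqrt3}{t_k}\le2^{-k},$$
and $p_k(z)=\sigma(\{z\})$ with $\sigma$ from Lemma 4 for $\theta_k$. Let $y^{(k)}=\sum_z\varepsilon_z\sqrt{p_k(z)}\lambda(z)$ be given by Lemma 2 for $e_k,p_k$; note $\|y^{(k)}\|_2=1$. Put
$$w_k=e_ky^{(k)},\qquad a_k=\Omega_{x_ky^{(k)}}/\|w_k\|_1,\qquad\text{where }\|w_k\|_1\ge t_k/\sqrt3.$$

**Step 3: $\|a_k\|_{cb}\le2^{-k}$.** By (5) and the symmetry of $p_k$, $|\Omega_{y^{(k)}}(x)|^2=p_k(x^{-1})=p_k(x)$, so $\|\Omega_{y^{(k)}}\|_{cb}\le2\sqrt{\theta_k}$ by Lemma 7. Let $R_ga(x)=a(xg)$. Then $\langle f,R_ga\rangle=\langle f\lambda(g),a\rangle$ (check on $f=\lambda(x)$), and $\Omega_{\lambda(g)y}=R_g\Omega_y$, since $\tau(\lambda(x)\lambda(g)y)=\Omega_y(xg)$. From $(R_ga)b=R_g(a\,R_{g^{-1}}b)$,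
$$\langle M_{R_ga}f,b\rangle=\langle f\lambda(g),a\,R_{g^{-1}}b\rangle=\langle M_a(f\lambda(g)),R_{g^{-1}}b\rangle=\langle M_a(f\lambda(g))\lambda(g)^{-1},b\rangle,$$
so $\|R_ga\|_{cb}=\|a\|_{cb}$: multiplication on the right by a unitary preserves matrix norms. Hence $\|\Omega_{x_ky^{(k)}}\|_{cb}\le\sum_g|x_k(g)|\,2\sqrt{\theta_k}$. Divide by $\|w_k\|_1\ge t_k/\sqrt3$ and use the choice of $\theta_k$.

**Step 4: $a_k$ is close to $\Omega_{w_k}/\|w_k\|_1$.** By (5),
$$\big\|a_k-\Omega_{w_k}/\|w_k\|_1\big\|_A=\frac{\|(x_k-e_k)y^{(k)}\|_1}{\|w_k\|_1}\le\frac{\|x_k-e_k\|_2\|y^{(k)}\|_2}{\|w_k\|_1}\le2^{-k}.$$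
As $\|\Omega_{w_k}\|_A=\|w_k\|_1$, it follows that $\|a_k\|_A\le1+2^{-k}$.

**Step 5: build contractions that see all the $w_k$ at once.** Let $w_k=u_k|w_k|$ be the polar decomposition. The natural test operator for $w_k$ is $u_k^*$. The final projections satisfy $u_ku_k^*\le e_k$, so they are orthogonal; the initial projections $s_k=u_k^*u_k$ need not be, but $\tau(s_k)=\tau(u_ku_k^*)\le t_k$ is tiny compared with the earlier ones, so we can cut off the overlaps. Let $q_k=\bigvee_{j\ge k}s_j$. By subadditivity and normality of the trace on projections, $\tau(q_k)\le\sum_{j\ge k}t_j$. The sequence $(q_k)$ decreases, so the projections $g_k=q_k-q_{k+1}$ are pairwise orthogonal. As $s_k\le q_k$, $q_ku_k^*=u_k^*$, so $g_ku_k^*=(1-q_{k+1})u_k^*$; also $u_k^*=u_k^*e_k$. For $c\in\ell^\infty$ put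
$$f_c=\sum_kc_k\,g_ku_k^*e_k .$$
For each vector $\zeta$ the terms $c_kg_ku_k^*e_k\zeta$ are orthogonal and $\sum_k|c_k|^2\|g_ku_k^*e_k\zeta\|^2\le\|c\|_\infty^2\sum_k\|e_k\zeta\|^2\le\|c\|_\infty^2\|\zeta\|^2$. So the series converges strongly in $M$ and $\|f_c\|\le\|c\|_\infty$.

**Step 6: $\langle f_c,a_k\rangle\approx c_k$.** Since $w_k=e_kw_k$, $f_ce_k=c_kg_ku_k^*$ and $u_k^*w_k=|w_k|$,
$$\Omega_{w_k}(f_c)=\tau(f_ce_kw_k)=c_k\,\tau\big((1-q_{k+1})u_k^*w_k\big)=c_k\big(\|w_k\|_1-\tau(q_{k+1}|w_k|)\big).$$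
By Cauchy–Schwarz, $\|w_k\|_2\le\|y^{(k)}\|_2=1$, and (10),
$$0\le\tau(q_{k+1}|w_k|)\le\tau(q_{k+1})^{1/2}\|w_k\|_2\le\Big(\sum_{j>k}t_j\Big)^{1/2}\le2^{-k}t_k/\sqrt3\le2^{-k}\|w_k\|_1 .$$
Together with Step 4, $|\langle f_c,a_k\rangle-c_k|\le2\cdot2^{-k}\|c\|_\infty$.

**Step 7: the $\ell^1$ estimate.** Put $y_k=a_k/(1+2^{-k})$. Then $\|y_k\|_A\le1$ by Step 4, and $\|y_k\|_{cb}\le2^{-k}\to0$ by Step 3. Given finitely supported $(d_k)_{k\ge N}$, take $c_k=\overline{\operatorname{sgn}d_k}$ for $k\ge N$ and $c_k=0$ for $k<N$. Then $\|f_c\|\le1$, and since $(1-3x)(1+x)\le1-2x$,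
$$\Big\|\sum_{k\ge N}d_ky_k\Big\|_A\ge\Big|\Big\langle f_c,\sum_{k\ge N}d_ky_k\Big\rangle\Big|\ge\sum_{k\ge N}|d_k|\frac{1-2\cdot2^{-k}}{1+2^{-k}}\ge\sum_{k\ge N}|d_k|(1-3\cdot2^{-k})\ge(1-2^{2-N})\sum_{k\ge N}|d_k| .$$
So (6) holds with $\eta_N=2^{2-N}$. This proves Proposition A for discrete $G$, and with Sections 5 and 7 the proof of the Theorem is complete. $\blacksquare$
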